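\title{Harmonic functions of polynomial growth with unbounded frequency}

\begin{abstract}
On a complete manifold with nonnegative Ricci curvature and maximal volume growth, the frequency of a harmonic function, defined on the level sets of the Green's function, measures its rate of growth at each scale. A conjecture of Colding and Minicozzi states that the frequency of a harmonic function of polynomial growth is uniformly bounded. We show that this is false in every dimension $n\ge3$. The counterexample is a metric on $\mathbb R^n$ with quadratic curvature decay that is conical with a very slowly varying cross-section. Eigenvalues of the cross-sections cross, and small perturbations that break the symmetry pass the harmonic function from one mode to another across these crossings. In the example the frequency is unbounded for every choice of the pole. We also show that the frequency is always bounded on logarithmic average by the degree of growth.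
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M^n,g)$ be a complete noncompact Riemannian manifold with $n\ge3$ and $\mathrm{Ric}\ge0$, and fix $p\in M$. By the Bishop--Gromov inequality, $r^{-n}\mathrm{Vol}(B_r(p))$ is nonincreasing and at most the volume of the Euclidean unit ball. We say that $M$ has \emph{maximal volume growth} if
\[
V_M=\lim_{r\to\infty}r^{-n}\,\mathrm{Vol}(B_r(p))>0 .
\]
Such a manifold is nonparabolic: the equation $-\Delta G=(n-2)|S^{n-1}|\,\delta_p$ has positive solutions, and there is a smallest one, the \emph{minimal positive Green's function} $G=G_p$ with pole $p$. The constant is chosen so that $G=d(p,\cdot)^{2-n}$ on $\mathbb R^n$. The function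
\[
b=b_p=G^{1/(2-n)}
\]
is a substitute for the distance from $p$ that is smooth away from $p$ and adapted to the Laplacian. For a harmonic function $u\not\equiv0$ on $M$ and $r>0$ put
\[
I(r)=r^{1-n}\int_{b=r}u^2|\nabla b|,\qquad D(r)=r^{2-n}\int_{b\le r}|\nabla u|^2,\qquad U(r)=\frac{D(r)}{I(r)} .
\]
The quotient $U$ is the \emph{frequency} of $u$; we write $U_p$, $I_p$ when the pole matters. For a general pole we use only radii $r$ that are regular values of $b_p$, which by Sard's theorem are almost all radii, and upper and lower limits of $U_p$ are taken along such radii. For $d>0$ let $\mathcal H_d(M)$ be the space of harmonic functions $u$ on $M$ with $|u(x)|\le C(1+d(p,x))^d$ for some $C>0$. This space does not depend on $p$.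

The number $I(r)/|S^{n-1}|$ is an average of $u^2$ over the level set $\{b=r\}$, and $U=\frac12\,d\log I/d\log r$ (Lemma~\ref{lem:general}). So $U(r)$ is the rate at which $u$ grows at scale $r$. On $\mathbb R^n$ we have $b=|x|$, and $u\in\mathcal H_d$ is a sum $\sum_{k\le d}p_k$ of homogeneous harmonic polynomials, which are orthogonal on spheres. With $w_k=r^{2k}\int_{S^{n-1}}p_k^2$,
\[
I=\sum_kw_k,\qquad D=\sum_kk\,w_k,\qquad rU'=2\Big(\frac{\sum k^2w_k}{\sum w_k}-U^2\Big)\ge0 .
\]
Thus $U$ is a weighted mean of the degrees that occur in $u$; it is nondecreasing and at most $d$. On a general manifold, polynomial growth bounds $\log I(R)/\log R$, which is an average of $2U$, and if $U$ were nondecreasing the bound on the average would be a bound on $U$ itself. This makes the following conjecture of Colding and Minicozzi natural. We take its statement from Xu \cite{Xu}.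

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that $M^n$ has nonnegative Ricci curvature and maximal volume growth. If $0\not\equiv u\in\mathcal H_d(M)$ for some $d>0$, then $\sup_{r>0}U(r)<\infty$.}
\medskip

The conjecture is false in every dimension $n\ge3$.

\begin{theorem}\label{thm:A}
For every $n\ge3$ there are a complete metric $g$ on $M=\mathbb R^n$ with $\mathrm{Ric}\ge0$, maximal volume growth and $|\mathrm{Rm}|\le C(1+d(o,\cdot))^{-2}$, a number $d<\infty$, a function $0\not\equiv u\in\mathcal H_d(M)$, and radii $r_i\to\infty$ such that the frequency with pole $p=o$ satisfies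
\[
U(r)\ge i\qquad\text{for all }r\in[r_i,e^ir_i].
\]
In particular $\sup_{r>0}U(r)=\infty$.
\end{theorem}

The second theorem is not needed for the disproof. It says that the failure does not come from a special choice of pole, and that the average bound is what survives in general.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(i)] For the pair $(M,u)$ constructed in the proof of Theorem~\ref{thm:A} and every pole $p\in M$, $\limsup_{r\to\infty}U_p(r)=\infty$.
\item[(ii)] For every $M$ as in the conjecture and every $0\not\equiv u\in\mathcal H_d(M)$,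
\[
\limsup_{R\to\infty}\frac1{\log R}\int_1^RU(r)\,\frac{dr}r\le d .
\]
Hence $\liminf_{r\to\infty}U(r)\le d$, and the set $\{U\ge\Lambda\}$ has upper logarithmic density at most $d/\Lambda$.
\end{itemize}
\end{theorem}

Here the upper logarithmic density of $E\subset(0,\infty)$ is $\limsup_{R\to\infty}(\log R)^{-1}\int_{E\cap[1,R]}dr/r$. By part (ii), in any counterexample the frequency must come down again after each excursion to a large value, and must then stay low for a long time. Coming down is the difficulty, since on $\mathbb R^n$ the frequency never decreases.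

Section~\ref{sec:general} proves Theorem~\ref{thm:B}(ii). Section~\ref{sec:model} shows the mechanism of the counterexample in a model that can be solved by hand. Sections~\ref{sec:cones} and~\ref{sec:cross} set up the metrics and their cross-sections, and Section~\ref{sec:linear} the linear theory. Sections~\ref{sec:blocks} and~\ref{sec:chains} build one excursion of the frequency, Section~\ref{sec:proofA} glues infinitely many, and Section~\ref{sec:poles} treats the other poles.

\section{The frequency as a rate of growth}\label{sec:general}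

Let $M$ be as in the conjecture. We use three standard facts. \emph{Unique continuation}: a harmonic function on a connected manifold that vanishes on a nonempty open set vanishes identically. \emph{The Cheng--Yau Harnack inequality}: if $\mathrm{Ric}\ge0$ and $H>0$ is harmonic in $B_\rho(p)$, then $\sup_{B_{\rho/2}(p)}H\le C(n)H(p)$. \emph{The Li--Yau estimate}: if $\mathrm{Ric}\ge0$, then $G_p(x)$ is bounded above and below by constant multiples of $\int_{d(p,x)^2}^\infty\mathrm{Vol}(B_{\sqrt t}(p))^{-1}\,dt$.

\begin{lemma}\label{lem:general}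
Let $p\in M$, $b=b_p$, and let $u\not\equiv0$ be harmonic on $M$.
\begin{itemize}
\item[(a)] There is $C_0\ge1$ with $C_0^{-1}d(p,x)\le b(x)\le C_0\,d(p,x)$ for all $x$.
\item[(b)] Let $R$ be a regular value of $b$. Then $0<I(R)\le|S^{n-1}|\sup_{b=R}u^2$. If $B_\rho(p)\subset\{b<R\}$, then $\sup_{B_{\rho/2}(p)}u^2\le C(n)\,I(R)/|S^{n-1}|$.
\item[(c)] The function $I$ extends from the regular values to a positive, nondecreasing, locally Lipschitz function on $(0,\infty)$, and $\log\frac{I(R)}{I(\rho)}=2\int_\rho^RU(s)\frac{ds}s$ for $0<\rho<R$.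
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\mathrm{Vol}(B_r(p))$ lies between two positive multiples of $r^n$, the integral in the Li--Yau estimate is comparable to $\int_{d^2}^\infty t^{-n/2}dt$, a multiple of $d^{2-n}$ with $d=d(p,x)$. In particular the sets $\{b\le R\}$ are compact.

(b) The set $\Omega=\{b<R\}$ is a bounded domain with smooth boundary, and $\nabla G=-(n-2)b^{1-n}\nabla b$. The function $G_R=G-R^{2-n}$ vanishes on $\partial\Omega$, where its outer normal derivative is $-|\nabla G|$. Let $H$ be smooth on $\overline\Omega$ and harmonic in $\Omega$, and let $\chi\in C_c^\infty(\Omega)$ equal $1$ near $p$. The equation for $G$ gives $\int G_R\,\Delta(\chi H)=-(n-2)|S^{n-1}|H(p)$, and Green's identity gives $\int_\Omega G_R\,\Delta((1-\chi)H)=\int_{\partial\Omega}H|\nabla G|$. The two left sides add up to $0$, so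
\begin{equation}\label{eq:green}
|S^{n-1}|\,H(p)=\frac1{n-2}\int_{b=R}H\,|\nabla G|=R^{1-n}\int_{b=R}H\,|\nabla b| .
\end{equation}
The choice $H=1$ gives $R^{1-n}\int_{b=R}|\nabla b|=|S^{n-1}|$ and hence the upper bound for $I(R)$. Now let $H$ have boundary values $u^2$. Then $H(p)=I(R)/|S^{n-1}|$ by \eqref{eq:green}, and $u^2\le H$ in $\Omega$ by the maximum principle, because $\Delta u^2=2|\nabla u|^2\ge0$. On the ball $B_\rho(p)$ the nonnegative harmonic function $H$ is not identically zero, since $u$ is not; so it is positive there. This gives $I(R)>0$, and the Harnack inequality gives the last claim.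

(c) Let $\rho<R$ be regular values. As $G$ is harmonic off $p$, the divergence theorem for $u^2\nabla G$ on $\{\rho<b<R\}$ gives
\[
-(n-2)\big(I(R)-I(\rho)\big)=\int_{\rho<b<R}\langle\nabla u^2,\nabla G\rangle=-(n-2)\int_\rho^Rs^{1-n}\int_{b=s}\Big\langle\nabla u^2,\frac{\nabla b}{|\nabla b|}\Big\rangle\,ds ,
\]
the second equality by the coarea formula. For regular $s$ the inner integral equals $\int_{b\le s}\Delta u^2=2s^{n-2}D(s)$. Therefore $I(R)-I(\rho)=\int_\rho^R2D(s)\,ds/s$. Since $D\ge0$ is defined for all $s$ and locally bounded, this formula defines the extension, which is positive by (b) and monotonicity. Finally $(\log I)'=2U(s)/s$ for almost every $s$.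
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
By (a) and (b), $I(R)\le C(1+R)^{2d}$ for regular $R$, and by continuity for all $R$. By (c), $\int_1^RU\,dr/r=\frac12\log I(R)-\frac12\log I(1)\le d\log(1+R)+C$; divide by $\log R$. If $\liminf U>d$, then $U\ge d+\varepsilon$ for some $\varepsilon>0$ and almost all large $r$, and the average would be at least $d+\varepsilon$ in the limit. Since $U\ge0$, Chebyshev's inequality $\Lambda\int_{\{U\ge\Lambda\}\cap[1,R]}dr/r\le\int_1^RU\,dr/r$ gives the bound on the density.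
\end{proof}

\section{The mechanism in a model}\label{sec:model}

In this section we ignore curvature. Nothing here is used in the proofs. Let $T^2=\mathbb R^2/(2\pi\mathbb Z)^2$ carry the metrics $h_\beta=\beta^2dx^2+\beta^{-2}dy^2$ with $\beta\in[\frac12,2]$. They all have the area form $dx\,dy$, so a function on $\mathbb R\times T^2$ is harmonic for $dt^2+h_{\beta(t)}$ when
\[
u_{tt}+\beta(t)^{-2}u_{xx}+\beta(t)^2u_{yy}=0 .
\]
Think of $t$ as $\log r$. Let $\beta$ be constant near $t=-\infty$, and consider solutions with mean zero on each slice that are bounded as $t\to-\infty$. With $N(t)=\|u(t,\cdot)\|_{L^2}$, the rate $(\log N)'$ plays the role of the frequency. For constant $\beta$ the functions $e^{mt/\beta}\cos mx$ and $e^{k\beta t}\cos ky$ are solutions; we call $m/\beta$ and $k\beta$ the \emph{exponents} of the modes $\cos mx$ and $\cos ky$.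

\medskip\noindent\emph{Varying $\beta$ alone is not enough.} The Fourier modes are eigenfunctions for all $\beta$, so the coefficient $a(t)$ of a mode with frequencies $(m,k)$ solves $a''=\lambda(t)a$ with $\sqrt\lambda\in[\frac12\nu,2\nu]$, $\nu=\sqrt{m^2+k^2}$. If $a\not\equiv0$ is bounded at $-\infty$, then $v=a'/a$ starts in $[\frac12\nu,2\nu]$ and solves $v'=\lambda-v^2$, so it stays there. If $N\le Ce^{At}$, only modes with $\nu\le2A$ occur, and $(\log N)'$, a weighted mean of the $v$'s, is at most $4A$. A high mode that is present at one time keeps growing forever. To lower the rate we must remove the high mode, and this requires coupling.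

\medskip\noindent\emph{The switch.} Take two modes with exponents $\alpha_1,\alpha_2>0$ and a symmetric coupling of small strength $\varepsilon\ne0$ concentrated at $t=0$:
\[
a_1''=\alpha_1^2a_1+\varepsilon\delta_0\,a_2,\qquad a_2''=\alpha_2^2a_2+\varepsilon\delta_0\,a_1 .
\]
Look for the solution that is bounded at $-\infty$ and whose growing part at $+\infty$ is the pure second mode: $a_j=y_je^{\alpha_jt}$ for $t<0$, and $a_1=y_1e^{-\alpha_1t}$, $a_2=e^{\alpha_2t}+y_3e^{-\alpha_2t}$ for $t>0$. Continuity gives $y_2=1+y_3$. The jumps of $a_1'$ and $a_2'$ at $0$ give $-2\alpha_1y_1=\varepsilon y_2$ and $-2\alpha_2y_3=\varepsilon y_1$. Hence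
\[
y_2=\Big(1-\frac{\varepsilon^2}{4\alpha_1\alpha_2}\Big)^{-1},\qquad y_1=-\frac{\varepsilon y_2}{2\alpha_1}\ne0 .
\]
If $\alpha_1<\alpha_2$, the first mode dominates as $t\to-\infty$, however small $\varepsilon$ is, while for $t>0$ it has been removed: it decays. If $\alpha_1>\alpha_2$, the first mode is invisible as $t\to-\infty$. So it is best to prescribe the solution on the right and read from right to left, that is, inward. Read inward, a small coupling passes the solution from a mode to any mode of \emph{smaller exponent}.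

\medskip\noindent\emph{The ratchet.} Smaller exponent at the current $\beta$ does not mean smaller degree. Start on the right with $\cos x$ at $\beta=1$ and read inward; a solid arrow changes $\beta$ and keeps the mode, and a dashed arrow is a switch:
\[
(\cos x,\ \beta=1)\longrightarrow(\cos x,\ \beta=\tfrac12)\dashrightarrow(\cos3y,\ \beta=\tfrac12)\longrightarrow(\cos3y,\ \beta=1).
\]
The exponents are $1$, $2$, $\frac32$, $3$. The switch is allowed because $\frac32<2$, and at $\beta=1$ the exponent has gone from $1$ to $3$. In general $\cos mx$ can be passed to $\cos ky$ at $\beta=\frac12$ when $k<4m$, and the same holds at $\beta=2$ with $x$ and $y$ exchanged. So with $\beta$ confined to $[\frac12,2]$ we reach any degree, and one more switch at $\beta=1$ returns to $\cos x$. We call such an episode a \emph{stage}: the rate is low on both sides and as large as we wish on a long interval in the middle. A stage increases $\log N$ by a finite amount. If it is placed after a stretch of slow growth that is much longer than this amount, a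 bound $N\le Ce^{At}$ survives, and infinitely many stages can follow one another.

\medskip
Three things must be added to turn this into a proof. First, changing the cross-section creates negative Ricci curvature in the radial direction, which is paid for by narrowing the cone, and the total narrowing is limited (Section~\ref{sec:cones}). Second, the cross-sections must be positively curved. We use ellipsoids, whose eigenfunctions depend on the parameter, so that every change of the metric excites unwanted modes, which have to be canceled exactly (Sections~\ref{sec:cross} and~\ref{sec:blocks}). Third, the pieces have to be glued with control on the solution (Sections~\ref{sec:chains} and~\ref{sec:proofA}).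

\section{Slowly varying cones}\label{sec:cones}

Let $S=S^{n-1}$ with round metric $g_S$. A number $c\in(0,1)$ and a constant $C_R$ will be fixed in Section~\ref{sec:cross}. Put $h_1=c^2g_S$, and let $\mu$ be its volume form. The symbols $\langle\cdot,\cdot\rangle$ and $\|\cdot\|$, applied to functions on $S$, refer to $L^2(S,\mu)$, and $N(t)=N_u(t)=\|u(t,\cdot)\|$ for a function $u$ on $\mathbb R\times S$.

A \emph{profile} is a pair $(\kappa,h)$ of a smooth function $\kappa$ on $\mathbb R$ and a smooth family $h(t)$ of metrics on $S$, all with volume form $\mu$. With $F'=\kappa$ it defines the metric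
\[
g=e^{2F(t)}\big(dt^2+h(t)\big)\quad\text{on }\mathbb R\times S .
\]
If $\kappa>0$ and $h$ are constant, then $r=e^F/\kappa$ gives $g=dr^2+r^2\kappa^2h$, a cone; $\kappa$ measures its opening. Let $L=\frac12h^{-1}\partial_th$. Since the volume form is fixed, $\operatorname{tr}L=0$, the volume form of $g$ is $e^{nF}dt\,\mu$, and
\begin{equation}\label{eq:operator}
\Delta_gu=e^{-2F}\mathcal Lu,\qquad\mathcal Lu=u_{tt}+(n-2)\kappa u_t+\Delta_{h(t)}u .
\end{equation}
The fixed volume form is what makes $\Delta_{h(t)}$ symmetric on one space $L^2(S,\mu)$ for all $t$ and the Green's function a function of $t$.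

Norms of tensors on $S$ are taken with respect to $h(t)$, with $|L|^2=\operatorname{tr}L^2$; $\nabla$ is the connection of $h(t)$, $L'=\partial_tL$, and $(\operatorname{div}L)(X)=\sum_ih((\nabla_{e_i}L)X,e_i)$ for an orthonormal frame $e_i$. Consider the following conditions at a time $t$.
\begin{itemize}
\item[(C1)] $\mathrm{Ric}_h\ge(n-\frac32)h$ and $|\mathrm{Rm}_h|\le C_R$.
\item[(C2)] $\frac12\le\kappa\le1$ and $-4\le\kappa'\le0$.
\item[(C3)] $|L'|+(n-2)|L|+|\nabla L|\le\frac14$ and $-(n-1)\kappa'\ge\sup_S\big(|L|^2+4|\operatorname{div}L|^2\big)$.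
\end{itemize}

\begin{lemma}\label{lem:ricci}
For $X$ tangent to $S$,
\begin{equation}\label{eq:ricci}
\begin{aligned}
\mathrm{Ric}_g(\partial_t,\partial_t)&=-(n-1)\kappa'-|L|^2,\qquad|\mathrm{Ric}_g(\partial_t,X)|\le|\operatorname{div}L|\,|X|,\\
\mathrm{Ric}_g(X,X)&=\mathrm{Ric}_h(X,X)-h(L'X,X)-(n-2)\kappa\,h(LX,X)-\big(\kappa'+(n-2)\kappa^2\big)|X|^2 .
\end{aligned}
\end{equation}
Where \textup{(C1)--(C3)} hold, $\mathrm{Ric}_g\ge0$ and $|\mathrm{Rm}_g|_g\le Ce^{-2F}$ with $C=C(n,C_R)$.
\end{lemma}

\begin{proof}
For $\hat g=dt^2+h(t)$ the endomorphism $L$ is the shape operator $X\mapsto\hat\nabla_X\partial_t$ of the slices. The Riccati equation says that the sectional curvature form in the direction $\partial_t$ is $-h((L'+L^2)X,X)$; its trace is $\mathrm{Ric}_{\hat g}(\partial_t,\partial_t)=-|L|^2$, because $\operatorname{tr}L'=0$. The traced Codazzi equation gives $\mathrm{Ric}_{\hat g}(\partial_t,X)=\pm\big((\operatorname{div}L)(X)-X\operatorname{tr}L\big)=\pm(\operatorname{div}L)(X)$. The Gauss equation, traced over the directions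 tangent to $S$, gives $\mathrm{Ric}_h(X,X)-\operatorname{tr}L\cdot h(LX,X)+h(L^2X,X)$; adding the direction $\partial_t$ yields $\mathrm{Ric}_{\hat g}(X,X)=\mathrm{Ric}_h(X,X)-h(L'X,X)$. Insert these, together with $\hat\nabla^2F=\kappa'dt^2+\kappa h(L\cdot,\cdot)$, $\hat\Delta F=\kappa'$ and $dF=\kappa\,dt$, into the formula for a conformal change,
\[
\mathrm{Ric}_g=\mathrm{Ric}_{\hat g}-(n-2)\big(\hat\nabla^2F-dF\otimes dF\big)-\big(\hat\Delta F+(n-2)|dF|^2\big)\hat g .
\]
In the $(\partial_t,\partial_t)$ component the terms $\pm(n-2)\kappa^2$ cancel, and \eqref{eq:ricci} follows.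

Under (C1)--(C3), $\mathrm{Ric}_g(X,X)\ge\big(n-\frac32-\frac14-(n-2)\big)|X|^2=\frac14|X|^2$ and $\mathrm{Ric}_g(\partial_t,\partial_t)\ge4|\operatorname{div}L|^2$, so for $a\in\mathbb R$
\[
\mathrm{Ric}_g(a\partial_t+X,a\partial_t+X)\ge4a^2|\operatorname{div}L|^2-2|a||\operatorname{div}L||X|+\tfrac14|X|^2=\big(2|a||\operatorname{div}L|-\tfrac12|X|\big)^2 .
\]
By the same three equations, $\mathrm{Rm}_{\hat g}$ is built from $\mathrm{Rm}_h$, $L$, $\nabla L$ and $L'$, so it is bounded. The tensor $e^{-2F}\mathrm{Rm}_g$ differs from $\mathrm{Rm}_{\hat g}$ by an algebraic expression in $\hat g$, $\hat\nabla^2F$ and $dF$, which are bounded by (C2) and (C3). The $g$-norm of a covariant $4$-tensor is $e^{-4F}$ times its $\hat g$-norm.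
\end{proof}

The first formula in \eqref{eq:ricci} governs the construction. Moving the cross-section at speed $|L|$ forces $\kappa$ to decrease at rate $|L|^2/(n-1)$, while $\kappa$ must stay above $\frac12$, which is how we keep the volume growth maximal. Since the cost is quadratic in the speed, a path of fixed length traversed in $1/\eta$ steps of size $\eta$ costs only about $\eta$. Infinitely many paths can therefore be afforded, each slower than the one before.

To close up the manifold at $t=-\infty$ we fix a \emph{core}: for $t\le0$ let $h\equiv h_1$, and let $\kappa$ be nonincreasing with $\kappa=1/c$ for $t\le-1$ and $\kappa=1$ near $t=0$. Normalize $F(t)=t/c$ for $t\le-1$.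

\begin{proposition}\label{prop:manifold}
Let $(\kappa,h)$ be a profile that is the core for $t\le0$ and satisfies \textup{(C1)--(C3)} for $t\ge0$. Then $g$ extends over a point $o$ at $t=-\infty$ to a complete metric on $M=\mathbb R^n$, flat near $o$, with $\mathrm{Ric}\ge0$, maximal volume growth and $|\mathrm{Rm}|\le C(1+d(o,\cdot))^{-2}$. Moreover $d(o,\cdot)=r(t):=\int_{-\infty}^te^F$ and $\frac r2\le e^F\le\frac rc$. The function $b=b_o$ depends only on $t$, and for harmonic $u$ on $M$, at $r=b(t)$,
\begin{equation}\label{eq:freq}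
I=c^{1-n}N^2,\qquad U=\frac b{b_t}\,\frac{\langle u,u_t\rangle}{N^2},\qquad\frac12\le\frac{b_t}b\le\frac1c .
\end{equation}
\end{proposition}

\begin{proof}
On the core $L=0$, $\mathrm{Ric}_{h_1}=(n-2)c^{-2}h_1$, $\kappa'\le0$ and $0<\kappa\le1/c$, so $\mathrm{Ric}_g\ge0$ by \eqref{eq:ricci}. For $t\le-1$ we have $r=ce^{t/c}$ and $g=dr^2+r^2g_S$, which is flat and extends over the origin. Everywhere $g=dr^2+e^{2F}h$, so $r$ is the distance from $o$. Since $\kappa\ge\frac12$, $r\to\infty$ as $t\to\infty$; thus $(r,x)$ are polar coordinates on $\mathbb R^n$, closed balls about $o$ are compact, and $g$ is complete. From $d(e^F)/dr=\kappa\in[\frac12,\frac1c]$ and $e^F\to0$ at $o$ we get $\frac r2\le e^F\le\frac rc$. Hence $\mathrm{Vol}(B_r(o))=\mu(S)\int_0^re^{(n-1)F}dr\ge\mu(S)2^{1-n}r^n/n$, and Lemma~\ref{lem:ricci} gives $|\mathrm{Rm}|\le4Cr^{-2}$ for $t\ge0$. The core is compact.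

The function $G(t)=(n-2)c^{1-n}\int_t^\infty e^{-(n-2)F}$ is positive, satisfies $(e^{(n-2)F}G_t)_t=0$, that is $\mathcal LG=0$, tends to $0$ at infinity, and for $t\le-1$ equals $c^{2-n}e^{-(n-2)t/c}=r^{2-n}$ plus a constant. So it is a positive Green's function with the right normalization. Its difference with the minimal one is harmonic on $M$, nonnegative and at most $G$, hence zero by the maximum principle. On a slice the unit normal is $e^{-F}\partial_t$ and the area form is $e^{(n-1)F}\mu$, so $|\nabla G|$ times the area form is $(n-2)c^{1-n}\mu$, and $I=\frac1{n-2}\int u^2|\nabla G|=c^{1-n}N^2$. By the divergence theorem $D=b^{2-n}e^{(n-2)F}\langle u,u_t\rangle$. Next, $b_t/b=-G_t/((n-2)G)=c^{1-n}e^{-(n-2)F}b^{n-2}$, which gives the formula for $U$, and also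
\[
\frac b{b_t}=(n-2)\int_t^\infty e^{-(n-2)(F(s)-F(t))}\,ds\in[c,2],
\]
because $\frac{s-t}2\le F(s)-F(t)\le\frac{s-t}c$.
\end{proof}

In particular every $r>0$ is a regular value of $b_o$, and $U\ge c\,(\log N)'$ wherever $(\log N)'=\langle u,u_t\rangle/N^2\ge0$. The task is now to find a profile and a solution of $\mathcal Lu=0$ with $N\le Ce^{At}$ and $(\log N)'$ unbounded.

\section{Ellipsoids and eigenvalue crossings}\label{sec:cross}

We need a compact family of positively curved metrics on $S$ with a common volume form, in which eigenvalues cross as those of $\cos mx$ and $\cos ky$ do on the torus. On an ellipsoid of revolution that is long in the direction of its axis, functions of the height have small eigenvalues, while functions that oscillate around the axis do not. Until the last paragraphs of this section $c>0$ is arbitrary.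

\subsection*{A family with fixed volume form}
Write points of $S$ as $(x',x_n)=(\sin\theta\,\omega,\cos\theta)$ with $\omega\in S^{n-2}$. For $\beta>0$ let $\tilde h_\beta$ be the pullback of the Euclidean metric under $(x',x_n)\mapsto(x',\beta x_n)$:
\[
\tilde h_\beta=A_\beta^2\,d\theta^2+\sin^2\theta\,g_{S^{n-2}},\qquad A_\beta^2=\cos^2\theta+\beta^2\sin^2\theta .
\]
This is the metric of the ellipsoid $|x'|^2+x_n^2/\beta^2=1$. It is smooth in $(\beta,x)$, invariant under $O(n-1)\times O(1)$, and has positive sectional curvature by the Gauss equation, the ellipsoid being strictly convex. Define $c_\beta>0$ by requiring that $c_\beta^2\tilde h_\beta$ have total volume $\mu(S)$. Then $c_1=c$, and $c_\beta/c$ does not depend on $c$.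

\begin{lemma}\label{lem:moser}
There is a smooth family of diffeomorphisms $\Psi_\beta$ of $S$, $\beta>0$, of the form $\Psi_\beta(\theta,\omega)=(\Theta_\beta(\theta),\omega)$, commuting with $O(n-1)\times O(1)$, such that $\Psi_1=\mathrm{id}$ and $h_\beta:=\Psi_\beta^*(c_\beta^2\tilde h_\beta)$ has volume form $\mu$.
\end{lemma}

\begin{proof}
This is Moser's argument. Write the volume form of $c_\beta^2\tilde h_\beta$ as $\rho_\beta\mu$, with $\rho_\beta$ positive and smooth in $(\beta,x)$, $\rho_1=1$ and $\int\partial_\beta\rho_\beta\,\mu=0$. Let $f_\beta$ be the mean-zero solution of $\Delta_{h_1}f_\beta=-\partial_\beta\rho_\beta$. It is smooth in $(\beta,x)$ and, by uniqueness, invariant under $O(n-1)\times O(1)$, so it depends on $\theta$ only. Let $\Psi_\beta$ be the flow of the $\beta$-dependent field $X_\beta=\rho_\beta^{-1}\nabla^{h_1}f_\beta$ with $\Psi_1=\mathrm{id}$. Then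
\[
\partial_\beta\big(\Psi_\beta^*(\rho_\beta\mu)\big)=\Psi_\beta^*\big((\operatorname{div}_\mu(\rho_\beta X_\beta)+\partial_\beta\rho_\beta)\mu\big)=\Psi_\beta^*\big((\Delta_{h_1}f_\beta+\partial_\beta\rho_\beta)\mu\big)=0 ,
\]
so $\Psi_\beta^*(\rho_\beta\mu)=\mu$. The field $X_\beta$ is an invariant multiple of $\partial_\theta$, which gives the form of $\Psi_\beta$.
\end{proof}

\subsection*{Types}
Let $O(n-2)\subset O(n-1)$ act on $x_2,\dots,x_{n-1}$, and let $Y_m$ be the $O(n-2)$-invariant spherical harmonic of degree $m$ on $S^{n-2}$, which is unique up to scale (for $n=3$, $Y_m=\cos m\phi$ on the circle) and has eigenvalue $m(m+n-3)$. Let $V_m\subset L^2(S,\mu)$ be the closed subspace of functions $f(\theta)Y_m(\omega)$. The $O(n-2)$-invariant part of $L^2(S,\mu)$ is $\bigoplus_mV_m$. The operator $\Delta_\omega=\sum_{i<j\le n-1}(x_i\partial_j-x_j\partial_i)^2$ is the Laplacian of $S^{n-2}$ in the variable $\omega$, and $V_m$ consists of the invariant functions with $\Delta_\omega u=-m(m+n-3)u$. Rotations in $x'$ are isometries of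 $h_\beta$, so $\Delta_{h_\beta}$ commutes with $\Delta_\omega$ and with $O(n-2)$. It therefore preserves each $V_m$, and $V_m$ has an orthonormal basis of eigenfunctions of $-\Delta_{h_\beta}$. Let $\lambda_{m,0}(\beta)\le\lambda_{m,1}(\beta)\le\cdots$ be the eigenvalues in $V_m$. By the min-max principle, $\lambda_{m,k}(\beta)$ is the minimum over $(k+1)$-dimensional subspaces of $V_m\cap H^1$ of the maximum of $\int|du|^2_{h_\beta}\mu/\|u\|^2$.

\begin{lemma}\label{lem:types}
\begin{itemize}
\item[(a)] The eigenvalues in each $V_m$ are simple. The $\lambda_{m,k}(\beta)$ are smooth in $\beta$, and there are normalized eigenfunctions $\varphi_{m,k}(\beta)$ that are smooth in $(\beta,x)$.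
\item[(b)] $\lambda_{m,k}(1)=c^{-2}(m+k)(m+k+n-2)$, and $\varphi_{m,k}(\beta)$ has parity $(-1)^{m+k}$ under the antipodal map for all $\beta$.
\item[(c)] The set $\{d\varphi_{m,k}(\beta)\ne0\}$ is dense in $S$ if $(m,k)\ne(0,0)$.
\item[(d)] For a compact interval $J'\subset(0,\infty)$ and $K>0$, only finitely many $(m,k)$ have $\min_{J'}\lambda_{m,k}\le K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\Psi_\beta$ preserves $V_m$, we may work with $\tilde h_\beta$, whose eigenvalues in $V_m$ are $\tilde\lambda_{m,k}=c_\beta^2\lambda_{m,k}$. An eigenfunction $fY_m$ is smooth on $S$, so $f$ and $f'$ are bounded, and with $A=A_\beta$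
\begin{equation}\label{eq:ode}
\big(A^{-1}\sin^{n-2}\theta\,f'\big)'=\big(m(m+n-3)\sin^{-2}\theta-\tilde\lambda\big)A\sin^{n-2}\theta\,f\quad\text{on }(0,\pi).
\end{equation}
For two solutions $f_1,f_2$ with the same $\tilde\lambda$, the expression $A^{-1}\sin^{n-2}\theta\,(f_1f_2'-f_1'f_2)$ is constant, and it tends to $0$ as $\theta\to0$ because $n\ge3$. So the Wronskian vanishes and $f_1,f_2$ are proportional.

For $l\ge0$ the map $(\beta,\varphi,\lambda)\mapsto\big(\Delta_{h_\beta}\varphi+\lambda\varphi,\frac12(\|\varphi\|^2-1)\big)$ from $(0,\infty)\times(V_m\cap H^{l+2})\times\mathbb R$ to $(V_m\cap H^l)\times\mathbb R$ is smooth. At a normalized eigenpair its derivative in $(\varphi,\lambda)$ is $(\psi,\nu)\mapsto(\Delta\psi+\lambda\psi+\nu\varphi,\langle\varphi,\psi\rangle)$. By simplicity and the Fredholm alternative, $\Delta+\lambda$ has kernel $\mathbb R\varphi$ and range $\varphi^\perp$ in $V_m$, so this derivative is an isomorphism. The implicit function theorem continues each eigenpair smoothly in $\beta$, in every $H^l$. If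 $\beta'$ is close to $\beta$, then $(1+\varepsilon)^{-1}h_\beta\le h_{\beta'}\le(1+\varepsilon)h_\beta$ with $\varepsilon$ small, and the $L^2$ norm is the same, so min-max shows that each $\lambda_{m,k}$ is continuous. The functions $\lambda_{m,0}<\lambda_{m,1}<\cdots$ being continuous and strictly ordered, the smooth branch through $\lambda_{m,k}(\beta)$ coincides with $\lambda_{m,k}$ nearby. Local choices of $\varphi_{m,k}$ agree up to sign and can be matched along the interval $(0,\infty)$.

(b) The eigenfunctions of $h_1$ are the spherical harmonics of degree $j$, with eigenvalue $c^{-2}j(j+n-2)$ and parity $(-1)^j$. If $j<m$, none lies in $V_m$, since a polynomial of degree $j$ is orthogonal to $Y_m$ on each sphere $\theta=\mathrm{const}$. If $j\ge m$, let $P_m(x')$ be the harmonic polynomial that extends $Y_m$. The harmonic part of $P_m(x')x_n^{j-m}$ lies in $V_m$, because taking the harmonic part commutes with $O(n)$, and it is nonzero, because the irreducible polynomial $|x|^2$ divides neither $x_n$ nor $P_m(x')$. With simplicity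 this gives $j=m+k$. The antipodal map preserves $V_m$ and $h_\beta$, so $\varphi_{m,k}(\beta)$ is even or odd by simplicity, and the parity $\langle\varphi(-\,\cdot),\varphi\rangle=\pm1$ is continuous in $\beta$.

(c) If $d\varphi=0$ on an open set, then $\lambda\varphi=-\Delta\varphi=0$ there with $\lambda>0$. As $Y_m\ne0$ on a dense set, $f$ vanishes on an interval, and $f\equiv0$ by \eqref{eq:ode}, a contradiction.

(d) The metrics $h_\beta$, $\beta\in J'$, are uniformly equivalent to $h_1$, so $\lambda_{m,k}(\beta)\ge C^{-1}\lambda_{m,k}(1)$ by min-max. Now use (b).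
\end{proof}

Eigenvalues in the same $V_m$ never cross, but eigenvalues in different $V_m$ can.

\begin{lemma}\label{lem:cross}
There are $\beta_-<1<\beta_+$, independent of $c$, such that:
\begin{itemize}
\item[(a)] $\lambda_{1,0}(\beta_-)<\lambda_{m,k}(\beta_-)$ for all $(m,k)\ne(1,0)$ with $m+k$ odd;
\item[(b)] $\lambda_{0,m+4}(\beta_+)<\lambda_{m,0}(\beta_+)$ for all odd $m\ge1$;
\item[(c)] $\lambda_{m+2,0}(1)<\lambda_{0,m+4}(1)$ for all $m\ge 0$.
\end{itemize}
\end{lemma}

\begin{proof}
It suffices to compare the $\tilde\lambda_{m,k}$, which do not depend on $c$. Their Rayleigh quotient is $\mathcal E_\beta(f)/\mathcal M_\beta(f)$, where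
\[
\mathcal E_\beta(f)=\int_0^\pi\Big(\frac{f'^2}{A_\beta}+m(m+n-3)\frac{A_\beta f^2}{\sin^2\theta}\Big)\sin^{n-2}\theta\,d\theta,\qquad\mathcal M_\beta(f)=\int_0^\pi A_\beta f^2\sin^{n-2}\theta\,d\theta .
\]

(a) At $\beta=1$ both $\tilde\lambda_{0,1}$ and $\tilde\lambda_{1,0}$ equal $n-1$, with $f=\cos\theta$ and $f=\sin\theta$. An eigenfunction is a critical point of the quotient and depends smoothly on $\beta$, so $\tilde\lambda'=(\partial_\beta\mathcal E-\tilde\lambda\,\partial_\beta\mathcal M)/\mathcal M$ with $f$ held fixed. At $\beta=1$ we have $A=1$ and $\partial_\beta A=\sin^2\theta=-\partial_\beta A^{-1}$. Put $S_j=\int_0^\pi\sin^j\theta\,d\theta$, so that $S_{j+2}=\frac{j+1}{j+2}S_j$, $S_n-S_{n+2}=\frac{S_n}{n+2}$ and $S_{n-2}-S_n=\frac{S_n}{n-1}$. Then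
\[
\tilde\lambda_{0,1}'(1)=\frac{-S_{n+2}-(n-1)(S_n-S_{n+2})}{S_{n-2}-S_n}=-(n-1)\,\frac{(n+1)+(n-1)}{n+2}=-\frac{2n(n-1)}{n+2},
\]
\[
\tilde\lambda_{1,0}'(1)=\frac{-(S_n-S_{n+2})+(n-2)S_n-(n-1)S_{n+2}}{S_n}=\frac{-1+(n^2-4)-(n^2-1)}{n+2}=-\frac4{n+2}.
\]
Since $2n(n-1)>4$, any $\beta_-<1$ close to $1$ has $\tilde\lambda_{1,0}<\tilde\lambda_{0,1}$. If $m=0$, then $k$ is odd and $\tilde\lambda_{0,k}\ge\tilde\lambda_{0,1}$. If $m=1$, use simplicity. If $m\ge2$, let $fY_m$ be the first eigenfunction in $V_m$. Then $f$ vanishes at the poles, since $Y_m$ has mean zero, and $f'$ is bounded, so $fY_1$ is Lipschitz. Its Rayleigh quotient is strictly smaller than that of $fY_m$, whence $\tilde\lambda_{1,0}<\tilde\lambda_{m,0}\le\tilde\lambda_{m,k}$.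

(b) From $\sin^{-2}\theta\ge1$ we get $\tilde\lambda_{m,0}\ge m(m+n-3)\ge m^2$. To bound $\tilde\lambda_{0,k}$ use the height $x=\beta\cos\theta$ on the ellipsoid and $\varrho(x)=\sqrt{1-x^2/\beta^2}$, so that $\tilde h_\beta=(1+\varrho_x^2)dx^2+\varrho^2g_{S^{n-2}}$ and the quotient for $m=0$ is
\[
\int f_x^2\,(1+\varrho_x^2)^{-1/2}\varrho^{n-2}dx\Big/\int f^2\,(1+\varrho_x^2)^{1/2}\varrho^{n-2}dx .
\]
For $f$ supported in $[-\frac\beta2,\frac\beta2]$, where $\frac{\sqrt3}2\le\varrho\le1$, this is at most $(2/\sqrt3)^{n-2}\int f_x^2/\int f^2$. Cut $[-\frac\beta2,\frac\beta2]$ into $k+1$ equal intervals with left ends $x_{(j)}$, and take on each the function $\sin\big(\pi(k+1)(x-x_{(j)})/\beta\big)$, extended by zero. On their span $\int f_x^2=(\pi(k+1)/\beta)^2\int f^2$, so $\tilde\lambda_{0,k}\le(2/\sqrt3)^{n-2}\pi^2(k+1)^2/\beta^2$. For $k=m+4$ we have $(k+1)^2\le36m^2$, and any $\beta_+$ with $\beta_+^2>36\pi^2(2/\sqrt3)^{n-2}$ works.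

(c) The degrees are $m+2$ and $m+4$.
\end{proof}

\subsection*{Choice of constants}
Fix $\beta_\pm$ and an open interval $J\supset[\beta_-,\beta_+]$ with compact closure in $(0,\infty)$. On $\overline J$ we have $\mathrm{Ric}_{\tilde h_\beta}\ge\rho_0\tilde h_\beta$ with $\rho_0>0$, hence $\mathrm{Ric}_{h_\beta}\ge\rho_0c_\beta^{-2}h_\beta$. Fix $c$ so small that
\[
\mathrm{Ric}_{h_\beta}\ge(n-1)h_\beta\qquad(\beta\in J).
\]
At $\beta=1$ this reads $(n-2)c^{-2}\ge n-1$, so $c<1$. Put $C_R=1+\max_{[\beta_-,\beta_+]}|\mathrm{Rm}_{h_\beta}|$. Both inequalities in (C1) then hold for $h_\beta$ with room to spare.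

\subsection*{The sector}
Let $\Gamma=\{\pm1\}\times O(n-2)$. The \emph{sector} consists of the functions on $S$, or on $\mathbb R\times S$, that are odd under the antipodal map of $S$ and $O(n-2)$-invariant. Oddness excludes the constants, which are bounded solutions of $\mathcal Lu=0$ and would destroy the uniqueness statements of Section~\ref{sec:linear}. Sector functions have mean zero. Lichnerowicz's theorem states that a closed manifold of dimension $n-1$ with $\mathrm{Ric}\ge n-2$ has first eigenvalue at least $n-1$. Hence for every metric $h$ with volume form $\mu$ and $\mathrm{Ric}_h\ge(n-2)h$,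
\begin{equation}\label{eq:lich}
\int|df|_h^2\,\mu\ge(n-1)\|f\|^2\qquad\text{for $f$ in the sector.}
\end{equation}
A \emph{type} is a pair $\sigma=(m,k)$ with $m+k$ odd. By Lemma~\ref{lem:types}, the $\varphi_\sigma(\beta)$ form an orthonormal eigenbasis of the sector for each $\beta$. The \emph{base type} is $\tau_*=(1,0)$; put $\lambda_*=\lambda_{\tau_*}(\beta_-)$ and $\varphi_*=\varphi_{\tau_*}(\beta_-)$.

We write $(\beta,\kappa)$ for the constant profile $(\kappa,h_\beta)$, with $\beta\in J$ and $\kappa\ge0$. Where a profile equals $(\beta,\kappa)$, the component $a=\langle u,\varphi_\sigma(\beta)\rangle$ of a solution of $\mathcal Lu=0$ satisfies $a''+(n-2)\kappa a'=\lambda_\sigma a$. So it is a combination of $e^{\alpha_\sigma t}$ and $e^{-\alpha_\sigma't}$, where $\alpha_\sigma=\alpha_\sigma(\beta,\kappa)$ is the positive root of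
\begin{equation}\label{eq:exponent}
\alpha^2+(n-2)\kappa\alpha=\lambda_\sigma(\beta)
\end{equation}
and $\alpha_\sigma'=\alpha_\sigma+(n-2)\kappa$. The \emph{exponent} $\alpha_\sigma$ is smooth in $(\beta,\kappa)$, increases with $\lambda_\sigma$ for fixed $\kappa$, and is at most $\sqrt{\lambda_\sigma}$. If $\kappa\le1$, then $\alpha_\sigma\ge1$, since $1+(n-2)\kappa\le n-1\le\lambda_\sigma$.

\section{Linear theory on the cylinder}\label{sec:linear}

A profile is \emph{regular} if every $h(t)$ is $\Gamma$-invariant with $\mathrm{Ric}_h\ge(n-2)h$, if $0\le\kappa\le\kappa_{\max}$ for some constant $\kappa_{\max}$, and if near each of $t=\pm\infty$ it equals a constant profile $(\beta,\kappa)$ with $\beta\in J$. It is \emph{admissible} if in addition (C1)--(C3) hold for all $t$. From now on all functions on $\mathbb R\times S$ lie in the sector, which $\mathcal L$ preserves, and ``bounded'' means that $N$ is bounded. We will glue longer and longer profiles, so the point of this section is that the main estimates have constants that do not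 depend on the profile. They come from a differential inequality for $N$.

\begin{lemma}\label{lem:N}
Let the profile be regular and $\mathcal Lv=f$ with $v\in C^2$, on an interval of times.
\begin{itemize}
\item[(a)] At an interior maximum point $t$ of $N_v$, $(n-1)N_v(t)\le\|f(t)\|$.
\item[(b)] Let $f=0$ on $[t_1,t_2]$. Let $\lambda=n-1$, or $\lambda=\lambda_*$ if $h\equiv h_{\beta_-}$ on $[t_1,t_2]$. If $\psi\ge0$ satisfies $\psi''+(n-2)\kappa\psi'\le\lambda\psi$ on $[t_1,t_2]$ and $N_v\le\psi$ at $t_1$ and $t_2$, then $N_v\le\psi$ on $[t_1,t_2]$.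
\item[(c)] Let $f=0$ on $(-\infty,t_1]$ and let $v$ be bounded near $-\infty$. Then $v=\sum_\sigma y_\sigma e^{\alpha_\sigma t}\varphi_\sigma$ on the left constant end, and $\langle v,v_t\rangle\ge0$ on $(-\infty,t_1]$, so $N_v$ is nondecreasing there.
\end{itemize}
\end{lemma}

\begin{proof}
Write $N=N_v$. The equation, integration by parts on $S$ and \eqref{eq:lich}, or Lemma~\ref{lem:cross}(a) when $h=h_{\beta_-}$, give
\begin{equation}\label{eq:vtt}
\langle v,v_{tt}\rangle\ge-(n-2)\kappa\langle v,v_t\rangle+\lambda N^2-\|f\|N .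
\end{equation}
(a) At an interior maximum of $N^2$ we have $\langle v,v_t\rangle=0$ and $\|v_t\|^2+\langle v,v_{tt}\rangle\le0$, so $(n-1)N^2\le\|f\|N$.

(b) Where $N>0$, $NN'=\langle v,v_t\rangle$ and $NN''=\|v_t\|^2+\langle v,v_{tt}\rangle-N'^2$. By Cauchy--Schwarz $N'^2\le\|v_t\|^2$, so \eqref{eq:vtt} gives $N''+(n-2)\kappa N'\ge\lambda N$. If $N-\psi$ had a positive maximum, it would be interior, with $N>\psi\ge0$, $N'=\psi'$ and $N''\le\psi''$, and then $0\le N''+(n-2)\kappa N'-\lambda N\le\lambda(\psi-N)<0$.

(c) Each component of $v$ is bounded near $-\infty$, so its coefficient of $e^{-\alpha_\sigma't}$ vanishes. Thus $\langle v,v_t\rangle=\sum\alpha_\sigma y_\sigma^2e^{2\alpha_\sigma t}\ge0$ on the left end, and the derivative of $e^{(n-2)F}\langle v,v_t\rangle$ is $e^{(n-2)F}\big(\|v_t\|^2+\int|d_Sv|_h^2\,\mu\big)\ge0$.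
\end{proof}

Choose $c_0\in(0,1]$ with $c_0^2+(n-2)\kappa_{\max}c_0\le n-1$; if $\kappa_{\max}\le1$ we take $c_0=1$. Since $0\le\kappa\le\kappa_{\max}$, positive combinations of $e^{c_0t}$ and $e^{-c_0t}$ may be used as $\psi$ in (b).

\medskip\noindent\textbf{Interior estimates.} Fix $\gamma\in(0,1)$ and measure $C^{l}$ and $C^{l,\gamma}$ norms with $dt^2+g_S$. Let $Z=[t-1,t+1]\times S$ and $Z'=[t-\frac12,t+\frac12]\times S$. If $\mathcal Lv=f$ on $Z$, then
\begin{equation}\label{eq:interior}
\|v\|_{C^{2,\gamma}(Z')}\le C\Big(\sup_{[t-1,t+1]}N_v+\|f\|_{C^{0,\gamma}(Z)}\Big),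
\end{equation}
and if $f=0$ every $C^l(Z')$ norm is at most $C_l\sup_{[t-1,t+1]}N_v$. Indeed $\sup N_v$ controls $\|v\|_{L^2(Z)}$; the local boundedness estimate for the divergence form equation $\partial_t(e^{(n-2)F}v_t)+e^{(n-2)F}\Delta_hv=e^{(n-2)F}f$, with $F(t)=0$, bounds $\sup|v|$ on an intermediate slab; and the interior Schauder estimates bound the derivatives. The constants depend only on the ellipticity and on bounds for finitely many derivatives of the coefficients on $Z$. They are thus uniform over all slabs of one regular profile.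

Let $C_b^{l,\gamma}$ be the Banach space of sector functions on $\mathbb R\times S$ with finite global $C^{l,\gamma}$ norm.

\begin{proposition}\label{prop:iso}
Let the profile be regular.
\begin{itemize}
\item[(a)] A bounded solution of $\mathcal Lv=0$ on $\mathbb R\times S$ vanishes.
\item[(b)] $\mathcal L:C_b^{2,\gamma}\to C_b^{0,\gamma}$ is an isomorphism, and $\sup_tN_v(t)\le\frac1{n-1}\sup_t\|\mathcal Lv(t)\|$.
\item[(c)] If $v$ is bounded and $\mathcal Lv=0$ for $t\ge t_1$, then $N_v(t)\le N_v(t_1)e^{-c_0(t-t_1)}$ for $t\ge t_1$.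
\end{itemize}
\end{proposition}

\begin{proof}
(a) If $N\le B$, Lemma~\ref{lem:N}(b) on $[-R,R]$ gives $N(t)\le B(e^{c_0(t-R)}+e^{-c_0(t+R)})$; let $R\to\infty$.

(b) Let $f\in C_b^{0,\gamma}$. Since $\mathcal L$ has no term of order zero, the Dirichlet problem $\mathcal Lv_R=f$ on $[-R,R]\times S$ with zero boundary values has a unique solution, of class $C^{2,\gamma}$ up to the boundary. By uniqueness it inherits the symmetries of $f$, so it lies in the sector. By Lemma~\ref{lem:N}(a), $N_{v_R}\le\sup\|f\|/(n-1)$. By \eqref{eq:interior} and the Arzel\`a--Ascoli theorem, a subsequence converges in $C^2_{\mathrm{loc}}$ to a solution $v\in C_b^{2,\gamma}$ with the same bound. By (a) it is the only bounded solution. A bounded linear bijection of Banach spaces is an isomorphism.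

(c) Compare on $[t_1,R]$ with $N(t_1)e^{-c_0(t-t_1)}+Be^{c_0(t-R)}$, where $N\le B$, and let $R\to\infty$.
\end{proof}

As the model suggests, we single out solutions by their growing part on the right.

\begin{corollary}\label{cor:right}
Let a regular profile equal $(\beta,\kappa)$ for $t\ge t_1$, let $\tau$ be a type, $\alpha=\alpha_\tau(\beta,\kappa)$ and $\varphi=\varphi_\tau(\beta)$. There is a unique solution $w$ of $\mathcal Lw=0$ on $\mathbb R\times S$ that is bounded near $-\infty$ and such that $w-e^{\alpha t}\varphi$ is bounded near $+\infty$. If $\xi(t)$ is smooth, $0$ for $t\le t_1$ and $1$ for large $t$, then $w=\xi e^{\alpha t}\varphi+v$, where $v$ is the bounded solution of $\mathcal Lv=-[\mathcal L,\xi]e^{\alpha t}\varphi$.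
\end{corollary}

\begin{proof}
Here $[\mathcal L,\xi]u=\mathcal L(\xi u)-\xi\mathcal Lu=2\xi'u_t+(\xi''+(n-2)\kappa\xi')u$ has compact support in $t$. Since $\mathcal L(e^{\alpha t}\varphi)=0$ on $\operatorname{supp}\xi$, the given $w$ is a solution. The difference of two solutions is bounded on $\mathbb R$, hence zero.
\end{proof}

We call $w$ the \emph{solution with right type $\tau$}. Translating the profile in $t$ translates $w$ and multiplies it by a positive constant. The last lemma says that a change of the profile far away has little local effect.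

\begin{lemma}\label{lem:local}
Let $\mathcal X_j$ and $\mathcal X$ be regular profiles such that on each compact interval $\mathcal X_j=\mathcal X$ for large $j$. Let $f_j\to f$ in $C_b^{0,\gamma}$, and let $v_j$, $v$ be the bounded solutions of $\mathcal L_{\mathcal X_j}v_j=f_j$, $\mathcal L_{\mathcal X}v=f$. Then $\sup_{j,t}N_{v_j}(t)<\infty$ and $v_j\to v$ in $C^2_{\mathrm{loc}}$.
\end{lemma}

\begin{proof}
The first claim is Proposition~\ref{prop:iso}(b), whose constant does not depend on the profile. On each compact set, \eqref{eq:interior} for the fixed profile $\mathcal X$ bounds $v_j$ in $C^{2,\gamma}$ for large $j$. So every subsequence has a further subsequence that converges in $C^2_{\mathrm{loc}}$ to a bounded solution of $\mathcal L_{\mathcal X}v_\infty=f$, and $v_\infty=v$ by Proposition~\ref{prop:iso}(a).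
\end{proof}

\section{Transits and switches}\label{sec:blocks}

A \emph{state} is a triple $\mathsf s=(\tau,\beta,\kappa)$ of a type $\tau$, $\beta\in[\beta_-,\beta_+]$ and $\kappa\in[\frac12,1]$.

\begin{definition}\label{def:block}
A \emph{block} $(\tau^r,\beta^r,\kappa^r)\to(\tau^l,\beta^l,\kappa^l)$ is an admissible profile, equal to $(\beta^r,\kappa^r)$ for $t\ge4$ and to $(\beta^l,\kappa^l)$ for $t\le-1$, such that the solution $W$ with right type $\tau^r$ satisfies
\begin{equation}\label{eq:block}
e^{-\alpha t}W(t)\to y\,\varphi_{\tau^l}(\beta^l)\ \text{ in }L^2(S)\text{ as }t\to-\infty,\qquad y\ne0,\quad\alpha=\alpha_{\tau^l}(\beta^l,\kappa^l).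
\end{equation}
\end{definition}

The arrow points inward, from right to left. Write $W=\sum y_\sigma e^{\alpha_\sigma t}\varphi_\sigma(\beta^l)$ for $t\le-1$. Then \eqref{eq:block} holds as soon as $y_{\tau^l}\ne0$ and every other type with $y_\sigma\ne0$ has a larger exponent, because $\sum_{\sigma\ne\tau^l}y_\sigma^2e^{2(\alpha_\sigma-\alpha)t}$ converges at $t=-1$ and its terms decrease to $0$ as $t\to-\infty$.

\begin{lemma}[$\kappa$-block]\label{lem:kappa}
For $\frac12\le\kappa^r\le\kappa^l\le1$ there is a block $(\tau_*,\beta_-,\kappa^r)\to(\tau_*,\beta_-,\kappa^l)$.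
\end{lemma}

\begin{proof}
Take $h\equiv h_{\beta_-}$ and $\kappa$ nonincreasing with $|\kappa'|\le4$, equal to $\kappa^l$ for $t\le-1$ and to $\kappa^r$ for $t\ge4$. The profile is admissible as $L=0$. With $a(t)=\langle W(t),\varphi_*\rangle$, the function $a\varphi_*$ has the defining properties of $W$, so $W=a\varphi_*$. Now $a\not\equiv0$ solves a linear second-order equation and equals $ye^{\alpha t}$ for $t\le-1$, so $y\ne0$.
\end{proof}

\begin{proposition}\label{prop:blocks}
Let $\mathcal T$ be a finite set of types. There are $\eta_0,C_1>0$ such that for all $0<\eta\le\eta_0$ and $\kappa\in[\frac12,1]$ with $\kappa^l:=\kappa+C_1\eta^2\le1$ there are blocks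
\begin{itemize}
\item[] \textup{(transit)} $(\tau,\beta,\kappa)\to(\tau,\beta',\kappa^l)$ for all $\tau\in\mathcal T$ and $\beta,\beta'\in[\beta_-,\beta_+]$ with $|\beta-\beta'|\le\eta$;
\item[] \textup{(switch)} $(\tau,\beta,\kappa)\to(\tau',\beta,\kappa^l)$ for all $\tau,\tau'\in\mathcal T$ and $\beta\in[\beta_-,\beta_+]$ with $\lambda_{\tau'}(\beta)<\lambda_\tau(\beta)$.
\end{itemize}
\end{proposition}

The difficulty is the following. When $\beta$ changes, the solution with right type $(m,k)$ acquires components along the other eigenfunctions in $V_m$, including lower ones, and these would dominate on the left. For a switch we need, on the contrary, a component in a different $V_{m'}$, which no $O(n-1)$-invariant change of metric can create. Both problems are solved by one device: a finite-dimensional family of $\Gamma$-invariant, volume-preserving perturbations of $h$ with which all coefficients $y_\sigma$ of the finitely many low types can be prescribed. To couple $\varphi_\tau$ to $\varphi_\sigma$ one perturbs the energy form $\int h^{-1}(d\varphi_\tau,d\varphi_\sigma)\mu$,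 and the natural direction is the trace-free part of $d\varphi_\tau\odot d\varphi_\sigma$, where $\omega_1\odot\omega_2=\frac12(\omega_1\otimes\omega_2+\omega_2\otimes\omega_1)$.

\begin{lemma}\label{lem:gram}
Let $\beta\in J$, $h=h_\beta$, $\varphi_\sigma=\varphi_\sigma(\beta)$, let $\tau$ be a type and $\Sigma$ a finite set of types. The trace-free parts $(d\varphi_\tau\odot d\varphi_\sigma)^\circ$, $\sigma\in\Sigma$, are linearly independent.
\end{lemma}

\begin{proof}
Suppose $\sum c_\sigma(d\varphi_\tau\odot d\varphi_\sigma)^\circ=0$ and put $\Phi=\sum c_\sigma\varphi_\sigma$. Then $d\varphi_\tau\odot d\Phi=fh$ for a function $f$. At a point where $d\varphi_\tau\ne0$ there is a vector $X\ne0$ with $d\varphi_\tau(X)=0$, because $\dim S\ge2$; evaluating on $(X,X)$ gives $f=0$. Evaluating on $(\nabla\varphi_\tau,\nabla\varphi_\tau)$ then gives $d\Phi(\nabla\varphi_\tau)=0$, and evaluating on $(\nabla\varphi_\tau,Y)$ gives $d\Phi(Y)=0$ for all $Y$. By Lemma~\ref{lem:types}(c), $d\Phi\equiv0$. So $\Phi$ is constant and odd, hence zero, and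 all $c_\sigma$ vanish.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:blocks}]
Let $\Sigma$ be the set of types $\sigma$ with $\min_\beta\lambda_\sigma(\beta)\le\max_{\tau\in\mathcal T,\,\beta}\lambda_\tau(\beta)$, with $\beta$ ranging over $[\beta_-,\beta_+]$. It is finite by Lemma~\ref{lem:types}(d), it contains $\mathcal T$, and
\begin{equation}\label{eq:high}
\lambda_\sigma(\beta)>\lambda_\tau(\beta)\qquad(\sigma\notin\Sigma,\ \tau\in\mathcal T,\ \beta\in[\beta_-,\beta_+]).
\end{equation}
In Steps 1 to 3 we fix $\tau\in\mathcal T$ and a center $(\bar\beta,\bar\kappa)\in[\beta_-,\beta_+]\times[\frac12,1]$.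

\emph{Step 1: the family of profiles.} For $\iota\in\Sigma$ the tensor $d\varphi_\tau(\bar\beta)\odot d\varphi_\iota(\bar\beta)$ is $\Gamma$-invariant, both factors being odd. Let $Q_\iota(\beta)$ be the trace-free part of the endomorphism obtained from it by raising an index with $h_\beta$, and $Q_z=\sum z_\iota Q_\iota$ for $z\in\mathbb R^\Sigma$. Fix smooth functions on $\mathbb R$: $\chi$ with values in $[0,1]$, equal to $0$ for $t\le0$ and $1$ for $t\ge1$; $\zeta\ge0$, $\zeta\not\equiv0$, supported in $[2,3]$; and $\varpi$ with values in $[0,1]$, supported in $[-1,4]$ and equal to $1$ on $[0,3]$. For $q=(z,\beta_r,\beta_l,\kappa_r,\vartheta)$ let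
\[
h(t)=\begin{cases}h_{\beta_l+(\beta_r-\beta_l)\chi(t)},&t\le\frac32,\\ h_{\beta_r}\big(e^{-\zeta(t)Q_z(\beta_r)}\,\cdot\,,\cdot\big),&t\ge\frac32,\end{cases}\qquad\kappa(t)=\kappa_r+\vartheta\int_t^\infty\varpi .
\]
As $Q_z$ is $h_{\beta_r}$-symmetric and trace-free, $h(t)$ is a $\Gamma$-invariant metric with volume form $\mu$. We have $L=\frac12(\beta_r-\beta_l)\chi'h_\beta^{-1}\partial_\beta h_\beta$ on $[0,1]$, $L=-\frac12\zeta'Q_z$ on $[2,3]$, and $L=0$ elsewhere. So for $|z|\le1$,
\[
|L|+|\nabla L|+|L'|\le C\big(|\beta_r-\beta_l|+|z|\big),\qquad|L|^2+4|\operatorname{div}L|^2\le C_2\big(|\beta_r-\beta_l|^2+|z|^2\big),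
\]
and $h(t)$ is $C^2$-close to $h_{\beta_r}$ on $[2,3]$ when $z$ is small. Since $\kappa'=-\vartheta\varpi$ equals $-\vartheta$ on the support of $L$, there is $\varepsilon_1>0$ such that the profile is admissible whenever $\beta_r,\beta_l\in[\beta_-,\beta_+]$, the numbers $|z|$, $|\beta_r-\beta_l|$ and $\vartheta\ge0$ are less than $\varepsilon_1$, and
\begin{equation}\label{eq:pay}
\tfrac12\le\kappa(t)\le1\ \text{ for all }t,\qquad(n-1)\vartheta\ge C_2\big(|\beta_r-\beta_l|^2+|z|^2\big).
\end{equation}

\emph{Step 2: the coefficients are smooth in $q$.} For all $q$ in a neighborhood of $\bar q=(0,\bar\beta,\bar\beta,\bar\kappa,0)$, with $\beta_r,\beta_l\in J$ and $\vartheta$ of either sign, the profile is regular. Fix $\xi$ with $\xi=0$ for $t\le4$ and $\xi=1$ for $t\ge5$, and write the solution with right type $\tau$ as $W_q=\xi e^{\alpha_\tau(\beta_r,\kappa_r)t}\varphi_\tau(\beta_r)+v_q$. In charts of $S$ the coefficients of $\mathcal L_q$ are smooth in $(q,t,x)$ and independent of $t$ on each side of $[-1,4]$, so $q\mapsto\mathcal L_q$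 is a smooth map into the bounded operators $C_b^{2,\gamma}\to C_b^{0,\gamma}$. The source $f_q=-[\mathcal L_q,\xi]e^{\alpha_\tau t}\varphi_\tau(\beta_r)$ is supported in $[4,5]$, is smooth in $q$ by Lemma~\ref{lem:types}(a), and does not depend on $z$. Each $\mathcal L_q$ is invertible and inversion is smooth, so $v_q=\mathcal L_q^{-1}f_q$ is smooth in $q$. For $t\le-1$, $W_q=v_q=\sum_\sigma y_\sigma(q)e^{\alpha_\sigma t}\varphi_\sigma(\beta_l)$ with $\alpha_\sigma=\alpha_\sigma(\beta_l,\kappa(-1))$, and $y_\sigma(q)=e^{\alpha_\sigma}\langle v_q(-1),\varphi_\sigma(\beta_l)\rangle$ is smooth in $q$. Put $y(q)=(y_\sigma(q))_{\sigma\in\Sigma}\in\mathbb R^\Sigma$. If $z=0$, $\beta_r=\beta_l$ and $\vartheta=0$, the profile is constant, $W_q=e^{\alpha_\tau t}\varphi_\tau$, and $y(q)=\mathbf e_\tau$, the unit vector.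

\emph{Step 3: $\partial_zy(\bar q)$ is invertible.} On $[2,3]$, $\Delta_{h(t)}u=\operatorname{div}_\mu(e^{\zeta Q_z}\nabla u)$ with $\nabla$ the gradient of $h_{\beta_r}$, and $v_{\bar q}=e^{\alpha_\tau t}\varphi_\tau$. Differentiating $\mathcal L_qv_q=f_q$ in $z_\iota$ at $\bar q$, we find that $\dot v=\partial_{z_\iota}v_q$ is bounded and $\mathcal L_{\bar q}\dot v=-\zeta e^{\alpha_\tau t}\operatorname{div}_\mu(Q_\iota\nabla\varphi_\tau)$. All objects are now taken at $(\bar\beta,\bar\kappa)$. Integrating by parts, the component $a=\langle\dot v,\varphi_\sigma\rangle$ satisfies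
\[
a''+(n-2)\bar\kappa a'-\lambda_\sigma a=m_{\iota\sigma}\,\zeta e^{\alpha_\tau t},\qquad m_{\iota\sigma}=\int h(Q_\iota\nabla\varphi_\tau,\nabla\varphi_\sigma)\,\mu .
\]
For a symmetric tensor $T$ the pointwise inner product with $d\varphi_\tau\odot d\varphi_\sigma$ is $T(\nabla\varphi_\tau,\nabla\varphi_\sigma)$, and trace-free tensors are orthogonal to $h$. So $(m_{\iota\sigma})$ is the Gram matrix in $L^2$ of the tensors in Lemma~\ref{lem:gram}, and it is nonsingular. The bounded solution of $a''+(n-2)\bar\kappa a'-\lambda_\sigma a=\phi$ is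
\[
a(t)=-\frac1{\alpha_\sigma+\alpha_\sigma'}\Big(\int_t^\infty e^{\alpha_\sigma(t-s)}\phi(s)\,ds+\int_{-\infty}^te^{-\alpha_\sigma'(t-s)}\phi(s)\,ds\Big).
\]
For $t<2$ only the first integral is present, so $\partial_{z_\iota}y_\sigma=-C_\sigma m_{\iota\sigma}$ with $C_\sigma=(\alpha_\sigma+\alpha_\sigma')^{-1}\int\zeta e^{(\alpha_\tau-\alpha_\sigma)s}ds>0$. This is the analogue of $y_1=-\varepsilon y_2/(2\alpha_1)$ in the model.

\emph{Step 4: solving for $z$, uniformly.} By the implicit function theorem there is $\varepsilon=\varepsilon(\tau,\bar\beta,\bar\kappa)>0$ such that on the box where $|\beta_r-\bar\beta|$, $|\beta_l-\bar\beta|$, $|\kappa_r-\bar\kappa|$, $|\vartheta|$ and $|y^*-\mathbf e_\tau|$ are less than $2\varepsilon$, the equation $y(q)=y^*$ has a solution $z=z(\beta_r,\beta_l,\kappa_r,\vartheta,y^*)$ that is unique among small $z$ and has bounded first derivatives. By uniqueness and the end of Step 2, $z(\beta_r,\beta_r,\kappa_r,0,\mathbf e_\tau)=0$. The box is convex, so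
\begin{equation}\label{eq:zbound}
|z|\le C_3\big(|\beta_r-\beta_l|+|\vartheta|+|y^*-\mathbf e_\tau|\big).
\end{equation}
For each $\tau\in\mathcal T$, finitely many of the sets $\{|\beta_r-\bar\beta|<\varepsilon,\ |\kappa_r-\bar\kappa|<\varepsilon\}$ cover $[\beta_-,\beta_+]\times[\frac12,1]$. Let $\varepsilon_0$ be the smallest of the numbers $\varepsilon$ and $\varepsilon_1$, and $C_2,C_3$ the largest constants, for the finitely many families chosen. Then for every $\tau\in\mathcal T$, every $(\beta_r,\kappa_r)\in[\beta_-,\beta_+]\times[\frac12,1]$ and $|\beta_l-\beta_r|,|\vartheta|,|y^*-\mathbf e_\tau|<\varepsilon_0$, one of these families applies.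

\emph{Step 5: the blocks.} Let $C_4=C_2(1+9C_3^2)/(n-1)$, choose $\eta_0$ with $C_4\eta_0\le1$ and $\max(1,3C_3)\eta_0<\min(1,\varepsilon_0)$, and put $C_1=C_4\int\varpi$. For $\eta\le\eta_0$ take $\vartheta=C_4\eta^2\le\eta$, $\kappa_r=\kappa$, $|\beta_r-\beta_l|\le\eta$ and $|y^*-\mathbf e_\tau|\le\eta$. Then $|z|\le3C_3\eta$ by \eqref{eq:zbound}, the second part of \eqref{eq:pay} holds by the choice of $C_4$, and the first holds because $\kappa(t)$ lies between $\kappa$ and $\kappa(-1)=\kappa^l\le1$. So the profile is admissible. For a transit take $\beta_r=\beta$, $\beta_l=\beta'$, $y^*=\mathbf e_\tau$: the only type in $\Sigma$ with nonzero coefficient is $\tau$, and the types outside $\Sigma$ have larger exponents by \eqref{eq:high}. For a switch take $\beta_r=\beta_l=\beta$ and $y^*=\mathbf e_\tau+\eta\mathbf e_{\tau'}$: among the types with nonzero coefficient, $\tau'$ has the strictly smallest exponent. In both cases \eqref{eq:block} holds.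
\end{proof}

\section{Chains of blocks and stages}\label{sec:chains}

A block controls only the solution whose growing part on the right is a pure mode, and delivers on the left a mode plus an error of higher exponent. To concatenate blocks we insert long constant stretches, along which the error dies out relative to the main term. The next lemma makes this precise; it also keeps, for each intermediate state, a window on which the solution is nearly a pure mode.

\begin{lemma}\label{lem:chain}
Let $\mathsf s_k=(\tau_k,\beta_k,\kappa_k)$, $0\le k\le K$, be states with exponents $\alpha_k=\alpha_{\tau_k}(\beta_k,\kappa_k)$ and eigenfunctions $\varphi_k=\varphi_{\tau_k}(\beta_k)$, and suppose there are blocks $\mathsf s_{k-1}\to\mathsf s_k$ for $1\le k\le K$. For all $\delta\in(0,1)$ and $R\ge1$ there are an admissible profile $\mathcal X$, times $T_0>\dots>T_K$ with $T_{k-1}-T_k\ge2R$, and numbers $a_k\ne0$ such that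
\begin{itemize}
\item[(i)] $\mathcal X$ equals $(\beta_0,\kappa_0)$ near $+\infty$, $(\beta_K,\kappa_K)$ for $t\le T_K+R$, and $(\beta_k,\kappa_k)$ on $[T_k-R,T_k+R]$;
\item[(ii)] the solution $w$ with right type $\tau_0$ satisfies $\|w(T_k+s)-a_ke^{\alpha_ks}\varphi_k\|\le\delta|a_k|$ for $|s|\le R$ and $0\le k\le K$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $K$. Note that (ii) is unaffected if $w$ is multiplied by a nonzero constant or the profile is translated. For $K=0$ take the constant profile, for which $w=e^{\alpha_0t}\varphi_0$. Assume the lemma for $K$, let $\mathcal B$ be a block $\mathsf s_K\to\mathsf s_{K+1}$ with solution $W$, and let $\delta,R$ be given. For integers $j\ge6$ apply the lemma to $\mathsf s_0,\dots,\mathsf s_K$ with parameters $(1/j,j)$ in place of $(\delta,R)$. Translate so that $T_K=0$ and divide the solution by $a_K$. This gives $\mathcal X_j$, equal to $(\beta_K,\kappa_K)$ for $t\le j$, times $T_k^j\ge2j$ for $k<K$, amplitudes $a_k^j$, and a solution $w_j$ with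
\begin{equation}\label{eq:wj}
\|w_j(t)-e^{\alpha_Kt}\varphi_K\|\le1/j\qquad(|t|\le j).
\end{equation}
Let $\mathcal X_j'$ equal $\mathcal X_j$ for $t\ge4$ and $\mathcal B$ for $t\le j$; both are $(\beta_K,\kappa_K)$ on $[4,j]$, so $\mathcal X_j'$ is admissible. With $\xi=0$ for $t\le4$ and $\xi=1$ for $t\ge5$, let $v_j$ be the bounded solution of $\mathcal L_{\mathcal X_j'}v_j=f_j:=-[\mathcal L,\xi]w_j$ and $w_j'=\xi w_j+v_j$. Then $w_j'$ solves the equation of $\mathcal X_j'$, is bounded near $-\infty$, and differs from $w_j$ by a bounded function near $+\infty$. So it is a nonzero multiple of the solution on $\mathcal X_j'$ with right type $\tau_0$. We show that $\mathcal X_j'$ works for large $j$.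

\emph{The new window.} The difference in \eqref{eq:wj} solves the equation of the constant profile $(\beta_K,\kappa_K)$ on $[-j,j]$, so by the interior estimates it tends to $0$ in $C^2([4,5]\times S)$, and $f_j\to-[\mathcal L,\xi]e^{\alpha_Kt}\varphi_K$ in $C_b^{0,\gamma}$. By Lemma~\ref{lem:local} and Corollary~\ref{cor:right}, $N_{v_j}\le C$ with $C$ independent of $j$, and $w_j'\to W$ in $C^2_{\mathrm{loc}}$. By \eqref{eq:block} there is $s_0\le-1-R$ such that $\|e^{-\alpha_{K+1}t}W(t)-y\varphi_{K+1}\|\le\frac\delta2|y|e^{-\alpha_{K+1}R}$ for $t\le s_0+R$. With $a=ye^{\alpha_{K+1}s_0}$ this gives $\|W(s_0+s)-ae^{\alpha_{K+1}s}\varphi_{K+1}\|\le\frac\delta2|a|$ for $|s|\le R$. Take $T_{K+1}=s_0$ and $a_{K+1}=a$; then (ii) holds for $w_j'$ and $k=K+1$ when $j$ is large.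

\emph{The window of $\mathsf s_K$.} For $t\ge5$ we have $w_j'-w_j=v_j$ and $N_{v_j}(t)\le Ce^{-(t-5)}$ by Proposition~\ref{prop:iso}(c) with $c_0=1$. Take $T_K=j/2$ and $a_K=e^{\alpha_Kj/2}\ge1$. For large $j$ the window lies in $[5,j]$, and by \eqref{eq:wj} the error there is at most $\frac1j+Ce^{-(j/2-R-5)}\le\delta\le\delta a_K$.

\emph{The older windows.} For $k<K$ keep $T_k^j$ and $a_k^j$. By Lemma~\ref{lem:N}(c) and \eqref{eq:wj}, $N_{w_j}(T_k^j)\ge N_{w_j}(0)\ge\frac12$, while $N_{w_j}(T_k^j)\le(1+\frac1j)|a_k^j|$; so $|a_k^j|\ge\frac14$. For large $j$ the error on the window of radius $R\le j$ is at most $\frac1j|a_k^j|+Ce^{-(2j-R-5)}\le\delta|a_k^j|$. Finally the gaps between consecutive centers are at least $\min(2j,\frac32j,\frac j2-s_0)\ge2R$ for large $j$.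
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.4cm,y=0.85cm]
\node[left] at (-0.25,0) {$(1,0)$};
\node[left] at (-0.25,1) {$(0,5)$};
\node[left] at (-0.25,2) {$(3,0)$};
\node[left] at (-0.25,3) {$(0,7)$};
\node[left] at (-0.25,4) {$(5,0)$};
\node[below] at (0,-0.3) {$\beta_-$};
\node[below] at (1,-0.3) {$1$};
\node[below] at (3,-0.3) {$\beta_+$};
\draw[->,thick] (0,0) -- (3,0);
\draw[->,dashed] (3,0) -- (3,1);
\draw[->,thick] (3,1) -- (1,1);
\draw[->,dashed] (1,1) -- (1,2);
\draw[->,thick] (1,2) -- (3,2);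
\draw[->,dashed] (3,2) -- (3,3);
\draw[->,thick] (3,3) -- (1,3);
\draw[->,dashed] (1,3) -- (1,3.9);
\draw[->,thick] (1,4) -- (0,4);
\draw[->,dashed] (0,4) -- (0,0.12);
\fill (1,4) circle (2pt);
\end{tikzpicture}
\caption{The route of a stage for $m_0=5$, read inward, starting and ending at the lower left corner. Columns are values of the ellipsoid parameter $\beta$ and rows are types $(m,k)$, in the order in which they are visited. Solid arrows are sequences of transits, which change $\beta$ and keep the type. Dashed arrows are switches; each passes to a type with smaller eigenvalue at that $\beta$. At the dot the exponent is at least $m_0$.}\label{fig:route}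
\end{figure}

\begin{proposition}[stage]\label{prop:stage}
For every integer $j\ge1$ and $\frac12\le\kappa_{\mathrm{out}}<\kappa_{\mathrm{in}}\le1$ there are an admissible profile $\mathcal X$, in the variable $s$, and times $s_-,s_+$ and $T>s_-$ such that $\mathcal X$ equals $(\beta_-,\kappa_{\mathrm{out}})$ for $s\ge s_+$ and $(\beta_-,\kappa_{\mathrm{in}})$ for $s\le s_-$, and the solution $w$ with right type $\tau_*$ satisfies:
\begin{itemize}
\item[(i)] $w=\sum y_\sigma e^{\alpha_\sigma s}\varphi_\sigma(\beta_-)$ for $s\le s_-$, with $y_{\tau_*}\ne0$;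
\item[(ii)] $\langle w,w_s\rangle>jN_w^2$ on $[T,T+j]$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $m_0\ge j+1$ be odd, so $m_0\ge3$, and $\mathcal T=\{(m,0),(0,m+4):m\le m_0\text{ odd}\}$. Follow the route of Figure~\ref{fig:route}. Start with type $(1,0)$ at $\beta_-$. For $m=1,3,\dots,m_0-2$: move to $\beta_+$ with type $(m,0)$; switch to $(0,m+4)$, which is allowed by Lemma~\ref{lem:cross}(b); move to $\beta=1$; switch to $(m+2,0)$, which is allowed by Lemma~\ref{lem:cross}(c). We arrive at type $(m_0,0)$ with $\beta=1$. Then move to $\beta_-$ and switch to $(1,0)$, which is allowed by Lemma~\ref{lem:cross}(a). There are $m_0$ switches and $m_0$ moves of length at most $\beta_+-\beta_-$. Realize them by the blocks of Proposition~\ref{prop:blocks} with one $\eta$, starting from $\kappa_0=\kappa_{\mathrm{out}}$. At most $m_0\big((\beta_+-\beta_-)/\eta+2\big)$ blocks are needed and each raises $\kappa$ by $C_1\eta^2$, so for small $\eta$ the total increase is less than $\kappa_{\mathrm{in}}-\kappa_{\mathrm{out}}$; in particular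 $\kappa$ stays below $1$. Finish with a $\kappa$-block that reaches $\kappa_{\mathrm{in}}$. This gives a chain $\mathsf s_0=(\tau_*,\beta_-,\kappa_{\mathrm{out}}),\dots,\mathsf s_K=(\tau_*,\beta_-,\kappa_{\mathrm{in}})$ that contains a state $\mathsf s_k=((m_0,0),1,\kappa_k)$ with $k<K$.

Apply Lemma~\ref{lem:chain} with $R=j+2$ and $\delta$ small, and put $s_-=T_K$, $T=T_k$. Then $|\langle w(T_K),\varphi_*\rangle|\ge(1-\delta)|a_K|>0$, which with Lemma~\ref{lem:N}(c) gives (i). The exponent $\alpha=\alpha_k$ is at least $m_0$ by \eqref{eq:exponent}, because $m_0^2+(n-2)\kappa_km_0\le m_0(m_0+n-2)\le\lambda_{m_0,0}(1)$. The function $E(s)=w(T+s)/a_k-e^{\alpha s}\varphi_k$ solves the equation of the constant profile $(1,\kappa_k)$ on $[-R,R]$ and $N_E\le\delta$, so $\|E\|+\|E_s\|\le C\delta$ on $[0,j]$ with $C$ independent of $\delta$. Hence, as $\delta\to0$, the quotient $\langle w,w_s\rangle/N_w^2$ tends to $\alpha\ge j+1$ uniformly on $[T,T+j]$, and (ii) holds for small $\delta$.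
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

A stage is built inward, but the manifold must be built outward. We therefore construct profiles $\mathcal D_i$ and solutions $u_i$ such that $\mathcal D_{i+1}$ arises from $\mathcal D_i$ by attaching a stage very far out, and show that $u_{i+1}$ is close to $u_i$ on the part already built. Put
\[
\bar\alpha=\sqrt{\lambda_*},\qquad\kappa_i=\tfrac12+\tfrac25\,2^{-i},\qquad\alpha_i=\alpha_{\tau_*}(\beta_-,\kappa_i)\in[1,\bar\alpha],\qquad t_+=\max(t,0).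
\]
All $\mathcal D_i$ will be regular with $\kappa_{\max}=1/c$, equal to the core for $t\le0$, and satisfy (C1)--(C3) for $t\ge0$.

\subsection*{The first profile}
Let $\mathsf B,\mathsf K$ be smooth on $[0,1]$ and constant near the ends, with $\mathsf B$ decreasing from $1$ to $\beta_-$ in the weak sense, $\mathsf K$ nondecreasing from $0$ to $1$, and $\mathsf K'>0$ on $\operatorname{supp}\mathsf B'$. Let $\mathcal D_0$ be the core for $t\le0$, have $h=h_{\mathsf B(t/\Theta)}$ and $\kappa=1-\frac1{10}\mathsf K(t/\Theta)$ on $[0,\Theta]$, and equal $(\beta_-,\kappa_0)$, $\kappa_0=\frac9{10}$, for $t\ge t_0:=\Theta$. Here $L=\frac1{2\Theta}\mathsf B'h_\beta^{-1}\partial_\beta h_\beta$, so $|L|,|\nabla L|=O(\Theta^{-1})$ and $|L'|=O(\Theta^{-2})$. Condition (C3) requires $-\kappa'\ge C\Theta^{-2}$ where $t/\Theta\in\operatorname{supp}\mathsf B'$, and there $-\kappa'\ge\frac1{10\Theta}\min_{\operatorname{supp}\mathsf B'}\mathsf K'$. So (C1)--(C3) hold on $[0,\Theta]$ for large $\Theta$. Let $u_0$ be the solution with right type $\tau_*$, and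 $P_0=1$.

\subsection*{The inductive step}
Suppose we have $\mathcal D_i$, equal to $(\beta_-,\kappa_i)$ for $t\ge t_i\ge0$; a solution $u_i$ on $\mathcal D_i$, bounded near $-\infty$, with $u_i-P_ie^{\alpha_it}\varphi_*$ bounded near $+\infty$ and $P_i\ne0$; and tolerances $\eta_1,\dots,\eta_i\in(0,1)$. Put $\varepsilon_i=2^{-i-1}\min(1,\eta_1,\dots,\eta_i)$. We construct $\mathcal D_{i+1},u_{i+1},P_{i+1},t_{i+1},\eta_{i+1}$ with the same properties, and times $t_i^*$, $T_{i+1}$ with
\[
t_i+i+1\le t_i^*<T_{i+1}<T_{i+1}+i+3\le t_{i+1},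
\]
such that $\mathcal D_{i+1}=\mathcal D_i$ for $t\le t_i^*$ and
\begin{align}
&N_{u_{i+1}-u_i}(t)\le\varepsilon_i\ \ (t\le t_i),\qquad N_{u_{i+1}-u_i}(t)\le\varepsilon_ie^{(\bar\alpha+1)t_+}\ \ (t\le t_i^*),\label{eq:close}\\
&N_{u_{i+1}}(t)\le2^{-i}e^{(\bar\alpha+1)t}\ \ (t\ge t_i^*),\label{eq:far}
\end{align}
and such that every solution $\hat u$ of the equation of $\mathcal D_{i+1}$ on $t\le t_{i+1}$ with $N_{\hat u-u_{i+1}}\le\eta_{i+1}$ there satisfies $\langle\hat u,\hat u_t\rangle>(i+1)N_{\hat u}^2$ on $[T_{i+1},T_{i+1}+i+1]$.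

\emph{Attaching a stage.} Let $\mathcal X,w,s_\pm,T$ be given by Proposition~\ref{prop:stage} with $j=i+1$, $\kappa_{\mathrm{in}}=\kappa_i$, $\kappa_{\mathrm{out}}=\kappa_{i+1}$. For $\ell>t_i-s_-$ let $\mathcal D^\ell$ equal $\mathcal D_i(t)$ for $t\le\ell+s_-$ and $\mathcal X(t-\ell)$ for $t\ge t_i$; on the overlap both equal $(\beta_-,\kappa_i)$. In the variable $s=t-\ell$ let $w^\ell=\xi(s)e^{\alpha_{i+1}s}\varphi_*+v^\ell$ be the solution with right type $\tau_*$, where $\xi$ is a fixed cutoff that vanishes for $s\le s_+$. The source of $v^\ell$ does not depend on $\ell$, and $\mathcal D^\ell=\mathcal X$ for $s\ge t_i-\ell$. By Lemma~\ref{lem:local}, $w^\ell\to w$ in $C^2_{\mathrm{loc}}$ as $\ell\to\infty$, and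
\begin{equation}\label{eq:wl}
N_{w^\ell}(s)\le C_{\mathcal X}\,e^{\bar\alpha\max(s,0)}\qquad\text{with }C_{\mathcal X}\text{ independent of }\ell .
\end{equation}

\emph{Matching.} Write $\alpha=\alpha_i$ and choose $\delta\in(0,1)$ with $2\delta|P_i|e^{\alpha(t_i+1)}\le\varepsilon_i$. Since $\tau_*$ is the strictly lowest type at $\beta_-$ and $y_{\tau_*}\ne0$, there is $s_1\le\min(s_-,0)$ such that $w(s_1)=\mathsf y(\varphi_*+E)$ with $\mathsf y=y_{\tau_*}e^{\alpha s_1}$ and $\|E\|\le\delta/8$. Put $t^*=\ell+s_1$. For large $\ell$ we have $w^\ell(s_1)=\mathsf y(\varphi_*+E_\ell)$ and $u_i(t^*)=P_ie^{\alpha t^*}(\varphi_*+E_\ell')$ with $\|E_\ell\|,\|E_\ell'\|\le\delta/4$. Define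
\[
\mathcal D_{i+1}=\mathcal D^\ell,\qquad u_{i+1}(t)=\frac{P_ie^{\alpha t^*}}{\mathsf y}\,w^\ell(t-\ell),\qquad P_{i+1}=\frac{P_ie^{\alpha t^*-\alpha_{i+1}\ell}}{\mathsf y}\ne0,\qquad t_i^*=t^* .
\]
Then $\tilde u=u_{i+1}-u_i$ solves the equation of $\mathcal D_i$ on $t\le t^*$, is bounded near $-\infty$, and $N_{\tilde u}(t^*)\le\delta|P_i|e^{\alpha t^*}$.

\emph{Proof of \eqref{eq:close}.} The error at $t^*$ is small only relative to $e^{\alpha t^*}$, which is unbounded in $\ell$. We need it to decay inward at the full rate $\alpha$, and this is where it matters that $\lambda_*$ is the lowest eigenvalue of the sector at $\beta_-$. On $[t_i,t^*]$ the profile is $(\beta_-,\kappa_i)$, and with $\alpha'=\alpha+(n-2)\kappa_i\ge1$ the function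
\[
\psi(t)=N_{\tilde u}(t^*)e^{-\alpha(t^*-t)}+N_{\tilde u}(t_i)e^{-\alpha'(t-t_i)}
\]
satisfies $\psi''+(n-2)\kappa_i\psi'=\lambda_*\psi$ and dominates $N_{\tilde u}$ at both ends. So $N_{\tilde u}\le\psi$ by Lemma~\ref{lem:N}(b). For $t\in[t_i+1,t^*]$ the second term of $\psi$ is at most $e^{-1}N_{\tilde u}(t)$ by Lemma~\ref{lem:N}(c). Since $1-e^{-1}\ge\frac12$,
\[
N_{\tilde u}(t)\le2N_{\tilde u}(t^*)e^{-\alpha(t^*-t)}\le2\delta|P_i|e^{\alpha t}\le\varepsilon_ie^{\alpha(t-t_i-1)}\qquad(t_i+1\le t\le t^*).
\]
For $t\le t_i+1$ monotonicity gives $N_{\tilde u}(t)\le N_{\tilde u}(t_i+1)\le\varepsilon_i$. Both parts of \eqref{eq:close} follow.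

\emph{Proof of \eqref{eq:far}.} For $t\ge t^*$ we have $\max(t-\ell,0)\le t-t^*$, because $s_1\le0$. By \eqref{eq:wl}, with $C'=C_{\mathcal X}|P_i|/|\mathsf y|$ independent of $\ell$,
\[
N_{u_{i+1}}(t)\le C'e^{\alpha t^*}e^{\bar\alpha(t-t^*)}\le C'e^{\bar\alpha t}\le C'e^{-t^*}e^{(\bar\alpha+1)t},
\]
and $C'e^{-t^*}\le2^{-i}$ for large $\ell$. This is the step in which the length of the slow stretch absorbs the growth in the stage.

\emph{Large frequency and the tolerance.} The continuous function $\langle w,w_s\rangle-(i+1)N_w^2$ has a positive minimum on $[T,T+i+1]$, and $w^\ell\to w$ in $C^2_{\mathrm{loc}}$. So for large $\ell$ and $T_{i+1}=\ell+T$ we have $\langle u_{i+1},\partial_tu_{i+1}\rangle>(i+1)N_{u_{i+1}}^2$ on $[T_{i+1},T_{i+1}+i+1]$. Fix $\ell$ so large that all the above holds and $t^*\ge t_i+i+1$. Note $T_{i+1}>\ell+s_-\ge t^*$. Let $t_{i+1}=\max(\ell+s_+,T_{i+1}+i+3)$. If $\hat u$ is a solution on $t\le t_{i+1}$ with $N_{\hat u-u_{i+1}}\le\eta$, the interior estimates for the fixed profile $\mathcal D_{i+1}$ give $\|\hat u_t-\partial_tu_{i+1}\|\le C\eta$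 on $[T_{i+1},T_{i+1}+i+1]$. So the strict inequality persists for $\hat u$ if $\eta\le\eta_{i+1}$, for a suitable $\eta_{i+1}\in(0,1)$. This completes the step.

\subsection*{The limit}
We have $t_0<t_0^*<t_1<t_1^*<\cdots\to\infty$ and $\mathcal D_{i+1}=\mathcal D_i$ for $t\le t_i^*$. So there is a profile $\mathcal D$ with $\mathcal D=\mathcal D_j$ for $t\le t_j^*$, which is the core for $t\le0$ and satisfies (C1)--(C3) for $t\ge0$. Proposition~\ref{prop:manifold} gives $(M,g)$ with the geometric properties claimed.

For $i\ge j$ the $u_i$ solve the equation of $\mathcal D_j$ on $t\le t_j$, and $N_{u_{i+1}-u_i}\le\varepsilon_i$ there. By the interior estimates $u_i\to u$ locally smoothly, $\mathcal L_{\mathcal D}u=0$, and for $j\ge1$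
\[
N_{u-u_j}\le\sum_{i\ge j}\varepsilon_i\le\eta_j\sum_{i\ge j}2^{-i-1}\le\eta_j\quad\text{on }t\le t_j .
\]
By the choice of $\eta_j$,
\begin{equation}\label{eq:large}
\langle u,u_t\rangle>jN_u^2\quad\text{on }[T_j,T_j+j]\qquad(j\ge1),\qquad T_j\to\infty .
\end{equation}
The strict inequality forces $u\not\equiv0$. The numbers $B_i=\sup_te^{-(\bar\alpha+1)t_+}N_{u_i}(t)$ satisfy $B_0<\infty$ and $B_{i+1}\le\max(B_i+\varepsilon_i,2^{-i})$ by \eqref{eq:close} and \eqref{eq:far}, so $B=\sup_iB_i<\infty$ and $N_u(t)\le Be^{(\bar\alpha+1)t_+}$. The interior estimates on the slabs in $t\le-1$, where the profile is constant, show that $|u|$ is bounded near $o$. A bounded harmonic function on a punctured Euclidean ball extends over the center, so $u$ is harmonic on $M$. By Lemma~\ref{lem:general}(b), $I>0$, so $N_u>0$ and $U(r)$ is defined for all $r>0$.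

\subsection*{Polynomial growth}
The profile $\mathcal D$ is not regular, and we have no uniform bounds on higher derivatives of its coefficients, so we pass from $N_u$ to $\sup|u|$ by the Harnack inequality. Since $\{b<b(t)\}=B_{r(t)}(o)$, Lemma~\ref{lem:general}(b), \eqref{eq:freq} and $\mu(S)=c^{n-1}|S^{n-1}|$ give
\begin{equation}\label{eq:sup}
\sup_{B_{r(t)/2}(o)}u^2\le C(n)\,N_u(t)^2/\mu(S)\qquad(t\in\mathbb R).
\end{equation}
For $t\ge0$, $e^{F(0)+t/2}\le e^{F(t)}\le r(t)/c$, so $e^{t_+}\le C(1+r(t))^2$ for all $t$. Given $x\in M$, apply \eqref{eq:sup} with $r(t)=2(1+d(o,x))$ to obtain $|u(x)|\le Ce^{(\bar\alpha+1)t_+}\le C(1+d(o,x))^{2(\bar\alpha+1)}$. Thus $u\in\mathcal H_d(M)$ with $d=2(\bar\alpha+1)$.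

\subsection*{The frequency}
By \eqref{eq:freq} and \eqref{eq:large}, $U(b(t))\ge cj$ for $t\in[T_j,T_j+j]$, and $\log b(T_j+j)-\log b(T_j)\ge j/2$. Choose increasing integers $j_i\ge\max(i/c,2i)$ and put $r_i=b(T_{j_i})\to\infty$. Then $[r_i,e^ir_i]\subset[b(T_{j_i}),b(T_{j_i}+j_i)]$, and $U\ge i$ on this interval. This proves Theorem~\ref{thm:A}.\hfill$\square$

\section{Other poles}\label{sec:poles}

The level sets of $b_p$ are not explicit for $p\ne o$. However, a bound on $U_p$ would imply a doubling inequality for $\sup u^2$ on balls, and such an inequality does not see the center at large scales.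

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Let $(M,u)$ be as in Section~\ref{sec:proofA} and $p\in M$, and suppose that $U_p(r)\le\Lambda$ for all regular $r\ge r_0$. With $C_0$ from Lemma~\ref{lem:general}(a) put $c_1=1/(2C_0)$. Then $B_{2c_1R}(p)\subset\{b_p<R\}$ and $\{b_p\le c_1\rho\}\subset B_\rho(p)$ for all $R,\rho>0$. Lemma~\ref{lem:general}(b) gives
\[
\sup_{B_{c_1R}(p)}u^2\le C\,I_p(R),\qquad I_p(c_1\rho)\le|S^{n-1}|\sup_{B_\rho(p)}u^2 ,
\]
first for regular values $R$ and $c_1\rho$, and then for all values, by approximating from below with regular values and using the continuity of $I_p$. By Lemma~\ref{lem:general}(c), $I_p(R)\le(R/R')^{2\Lambda}I_p(R')$ for $R\ge R'\ge r_0$. Hence for fixed $\sigma>1$ and all $\rho\ge r_0/c_1$,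
\begin{equation}\label{eq:doubling}
\sup_{B_{\sigma\rho}(p)}u^2\le C\,I_p(\sigma\rho/c_1)\le C\,(\sigma/c_1^2)^{2\Lambda}I_p(c_1\rho)\le C'\sup_{B_\rho(p)}u^2
\end{equation}
with $C'$ independent of $\rho$.

On the other hand, \eqref{eq:large} says $(\log N_u)'>j$ on $[T_j,T_j+1]$, so $N_u(T_j+1)\ge e^jN_u(T_j)$. Since $F'\le1/c$, we have $r(T+1)=\int_{-\infty}^Te^{F(s+1)}ds\le e^{1/c}r(T)$. Take $\sigma=8e^{1/c}$ and $\rho=r(T_j)/4$, so that $\sigma\rho\ge2r(T_j+1)$. As soon as $d(o,p)\le r(T_j)/4$ we have $B_\rho(p)\subset B_{r(T_j)/2}(o)$ and $B_{r(T_j+1)}(o)\subset B_{\sigma\rho}(p)$. The supremum of $u^2$ over $B_{r(T_j+1)}(o)$ is at least its $\mu$-average over the boundary sphere, so with \eqref{eq:sup}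
\[
\sup_{B_{\sigma\rho}(p)}u^2\ge\frac{N_u(T_j+1)^2}{\mu(S)}\ge e^{2j}\,\frac{N_u(T_j)^2}{\mu(S)}\ge\frac{e^{2j}}{C(n)}\sup_{B_\rho(p)}u^2 .
\]
Since $\sup_{B_\rho(p)}u^2>0$, this contradicts \eqref{eq:doubling} for large $j$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Xu} Guoyi Xu, \emph{Three circles theorems for harmonic functions}, arXiv:1601.02066 (2016).
\end{thebibliography}
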